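# Counting patterns like a Sturmian configuration: codings on one circle and on several

## 1. The classification theorem and its vocabulary

**Theorem 1.** Let $d\ge 1$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb Z^d$, and let $F=\{0,-e_1,\dots,-e_d\}$. For a configuration $x\in\{0,1,\dots,d\}^{\mathbb Z^d}$ and a finite $S\subset\mathbb Z^d$, let $\mathcal L_S(x)=\{(\sigma^nx)|_S:n\in\mathbb Z^d\}$, where $(\sigma^nx)_m=x_{m+n}$. For uniformly recurrent $x$ consider the two statements:

- (i) for every nonempty finite connected $S\subset\mathbb Z^d$ we have $\#\mathcal L_S(x)=\#(F-S)$;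
- (ii) there are a bijection $\tau$ of $\{0,\dots,d\}$, a totally irrational $\alpha\in[0,1)^d$ and $\rho\in[0,1)$ such that $x=\tau\circ s_{\alpha,\rho}$ or $x=\tau\circ s'_{\alpha,\rho}$, where
$$s_{\alpha,\rho}(n)=\sum_{i=1}^d\big(\lfloor \alpha_i+n\cdot\alpha+\rho\rfloor-\lfloor n\cdot\alpha+\rho\rfloor\big),\qquad s'_{\alpha,\rho}(n)=\sum_{i=1}^d\big(\lceil \alpha_i+n\cdot\alpha+\rho\rceil-\lceil n\cdot\alpha+\rho\rceil\big).$$

Then the following hold.

- (A) For every $d\ge3$ there is a uniformly recurrent $x$ satisfying (i) but not (ii).
- (B) For $d=1,2$, every uniformly recurrent $x$ satisfying (i) satisfies (ii).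
- (C) Let $d\ge1$ and let $x$ be uniformly recurrent. Then $x$ satisfies (i) if and only if $x$ is coded by some admissible triple $(G,\beta,\alpha)$, in the sense defined below. In that case (ii) holds if and only if $G$ is trivial. For every finite abelian group $G$ and every homomorphism $\beta:\mathbb Z^d\to G$ satisfying condition (a) below, there is $\alpha$ with $(G,\beta,\alpha)$ admissible. In particular the groups that occur are exactly the finite abelian groups with $2|G|\le d+1$.

**Corollary 2.** A uniformly recurrent $x$ satisfies (ii) if and only if it satisfies (i) and, for every $k\ge1$, every letter occurs in $x$ at some point of every coset of $k\mathbb Z^d$.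

The problem behind the theorem is taken from Sebastián Barbieri and Sébastien Labbé, "Indistinguishable asymptotic pairs and multidimensional Sturmian configurations", arXiv:2204.06413 (2022). It asks whether (i) and (ii) are equivalent, that is, whether a configuration with the right number of patterns must be Sturmian up to renaming letters. By (A) and (B) the answer is yes for $d=1,2$ and no for every $d\ge3$, so the equivalence for all $d\ge 1$ is disproved. Part (C) says what (i) really characterizes.

Here are the words used in (C). Write $\mathbb T=\mathbb R/\mathbb Z$. For a finite abelian group $G$ put $H=\mathbb T\times G$, a disjoint union of circles $\mathbb T_g=\mathbb T\times\{g\}$. Let $\beta:\mathbb Z^d\to G$ be a homomorphism, $\alpha\in[0,1)^d$ totally irrational (that is, $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$), and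
$$\varphi(n)=(n\cdot\alpha \bmod 1,\ \beta(n))\in H. \tag{1}$$
This is a homomorphism. It is injective, because $\varphi(n)=0$ gives $n\cdot\alpha\in\mathbb Z$ and hence $n=0$. "Component" always means connected component.

**Definition (admissible).** The triple $(G,\beta,\alpha)$ is admissible if

- (a) every fibre of $\beta|_F:F\to G$, over every element of $G$, has at least two elements (so $\beta(F)=G$ and $2|G|\le d+1$);
- (b) for all $g\in G$ and $1\le i\le d$, no component of $\mathbb T_g\setminus\varphi(F)$ contains the whole set $\mathbb T_g\cap\varphi(F-e_i)$.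

**Definition (coded).** Assume (a). Each circle $\mathbb T_g$ contains at least two of the $d+1$ points of $\varphi(F)$, so $H\setminus\varphi(F)$ has exactly $d+1$ components, all open arcs. Let $f$ be a bijection from these components to $\{0,\dots,d\}$. View $f$ as a locally constant function on $H\setminus\varphi(F)$ and put $f^\pm(h)=\lim_{\varepsilon\downarrow0}f(h\pm(\varepsilon,0))$. A configuration $x$ is coded by $(G,\beta,\alpha)$ if, for some such $f$ and some $h\in H$, either $x_n=f^+(h+\varphi(n))$ for all $n$, or $x_n=f^-(h+\varphi(n))$ for all $n$.

So we walk on a finite family of equal circles by adding $\varphi(n)$, and we record which arc we are in. Condition (a) says that each circle is cut at least twice. Condition (b) says that the cut points of $F$ and those of $F-e_i$ are tangled on each circle.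

## 2. Uniform recurrence, the number $\#(F-S)$, and Sturmian configurations as codings

**Uniform recurrence.** A set of positions is syndetic if it has bounded gaps: for some $L$ it meets every translate of $[-L,L]^d$. The configuration $x$ is uniformly recurrent if every pattern occurring in $x$ occurs at a syndetic set of positions. A periodic $x\in\{0,1\}^{\mathbb Z}$ is uniformly recurrent. The configuration with a single $1$ is not, since its letter $1$ occurs once.

Let $X$ be the orbit closure of $x$. A configuration $z$ lies in $X$ exactly when all its finite patterns occur in $x$. If $x$ is uniformly recurrent, then $\mathcal L_S(z)=\mathcal L_S(x)$ for all $z\in X$. Indeed, if $p\in\mathcal L_S(x)$, then $p$ occurs inside every pattern of $x$ on a translate of some fixed box; patterns of $z$ are patterns of $x$, so $p$ occurs in $z$. Consequently the orbit of every $z\in X$ is dense in $X$; that is, $X$ is minimal.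

**The count.** A set $S$ is connected if it is connected for the adjacency $\|n-m\|_1=1$. For $d=1$ a connected $S$ is an interval of some length $n$, and $F=\{0,-1\}$ gives $\#(F-S)=n+1$. In any dimension $\#(F-\{0\})=d+1$. For $S=\{0,e_i\}$ the sets $F$ and $F-e_i$ share exactly the point $-e_i$, so $\#(F-S)=2d+1$. For $d=2$ and $S=\{0,1\}^2$ we get $\#(F-S)=8$: the set $S+\{0,e_1,e_2\}$ consists of $S$ together with $(2,0),(2,1),(0,2),(1,2)$.

Connectedness cannot be dropped. Take $d=1$ and $s_{\alpha,\rho}$ with $\alpha<\frac13$ irrational. Consecutive $1$'s are at least $3$ apart, and some are at least $4$ apart since the mean distance is $1/\alpha>3$. So the words of length $3$ are $000,001,010,100$. On $S=\{0,2\}$ we see only $00,01,10$, which is three patterns, while $F-S=\{0,-1,-2,-3\}$ has four points.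

**Sturmian configurations on one circle.** For $t\in\mathbb R$ with fractional part $\{t\}$ put
$$\kappa(t)=\sum_{i=1}^d\big(\lfloor\alpha_i+t\rfloor-\lfloor t\rfloor\big)=\#\{i:\{t\}\ge1-\alpha_i\}.$$
This is a right-continuous function on $\mathbb T$. By total irrationality the points $0,-\alpha_1,\dots,-\alpha_d$ are distinct mod $1$. The function $\kappa$ increases by one at each $1-\alpha_i$ as $t$ runs through $[0,1)$, so it induces a bijection from the $d+1$ components of $\mathbb T\setminus\{0,-\alpha_1,\dots,-\alpha_d\}$ onto $\{0,\dots,d\}$. For instance, if $d=2$ and $\alpha_1>\alpha_2$, then $\kappa$ is $0$ on $[0,1-\alpha_1)$, $1$ on $[1-\alpha_1,1-\alpha_2)$ and $2$ on $[1-\alpha_2,1)$. For trivial $G$ we have $\varphi(F)=\{0,-\alpha_1,\dots,-\alpha_d\}$. Since $\lceil u\rceil=1+\lim_{\varepsilon\downarrow0}\lfloor u-\varepsilon\rfloor$ for all real $u$,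
$$s_{\alpha,\rho}(n)=\kappa^+(\rho+n\cdot\alpha),\qquad s'_{\alpha,\rho}(n)=\kappa^-(\rho+n\cdot\alpha).\tag{2}$$

So for trivial $G$ the coded configurations are exactly those in (ii): given $f$, take $\tau=f\circ\kappa^{-1}$, and conversely $f=\tau\circ\kappa$. Condition (a) is clear for trivial $G$. Condition (b) is automatic, because $-e_i\in F\cap(F-e_i)$, so $\varphi(F-e_i)$ contains a point of $\varphi(F)$.

By hand, the count for $d=1$ and $S=\{0,\dots,n-1\}$ goes like this: the word at position $m$ depends on the arc containing $\rho+m\alpha$ among the arcs cut out by $0,-\alpha,\dots,-n\alpha$, and there are $n+1$ of them. What has to be shown is that different arcs give different words. That is the point where (b) enters.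

## 3. Coded configurations have the right pattern count

We use a symmetry of condition (b).

**Lemma 3.** Let $A,B$ be finite subsets of a circle with at least two points each. If $A$ lies in one component of the complement of $B$, then $B$ lies in one component of the complement of $A$.

*Proof.* Let $A\subset Q$ with $Q$ a component of the complement of $B$. Then $Q$ is a proper open arc, and its complement is a closed arc. This closed arc is connected, contains $B$, and is disjoint from $A$. $\square$

**Proposition 4.** Let $x$ be coded by an admissible $(G,\beta,\alpha)$. Then $x$ is uniformly recurrent, satisfies (i), and satisfies (ii) if and only if $G$ is trivial.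

*Proof.* **Step 1: every nonempty open set is visited syndetically.** The homomorphism $\beta$ is onto by (a), its kernel contains $|G|\mathbb Z^d$, and $|G|\alpha_1$ is irrational. So $\varphi(|G|\mathbb Ze_1)$ is dense in $\mathbb T_0$, and translating by $\varphi(m)$ with $\beta(m)=g$ shows that $\varphi(\mathbb Z^d)$ is dense in $H$. Let $O\subset H$ be nonempty and open. By density the sets $O-\varphi(m)$, $m\in\mathbb Z^d$, cover $H$; by compactness finitely many $m\in M$ suffice. Hence for each $n$ there is $m\in M$ with $h+\varphi(n+m)\in O$, so $\{n:h+\varphi(n)\in O\}$ is syndetic.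

**Step 2: patterns correspond to arcs.** Let $S$ be finite and nonempty, and let $D_S=\varphi(F-S)=\bigcup_{s\in S}(\varphi(F)-\varphi(s))$. Since $\varphi$ is injective, $D_S$ has $\#(F-S)$ points. Each circle contains at least two of them, since $\varphi(F)-\varphi(s)$ is a translate of $\varphi(F)$. So $H\setminus D_S$ has exactly $\#(F-S)$ components, all proper open arcs. For such a component $J$ put
$$p_J(s)=f(J+\varphi(s))\qquad(s\in S).\tag{3}$$
This makes sense because $J+\varphi(s)$ avoids $\varphi(F)$. If $J$ is the component containing $h+\varphi(n)\pm(\varepsilon,0)$ for all small $\varepsilon>0$ (with the sign of $f^\pm$), then $(\sigma^nx)_s=f^\pm(h+\varphi(n)+\varphi(s))=p_J(s)$. Conversely, for each $J$ the set $\{n:h+\varphi(n)\in J\}$ is syndetic by Step 1, and at such $n$ the pattern is $p_J$. Hence $\mathcal L_S(x)=\{p_J\}$, and every pattern occurs syndetically: $x$ is uniformly recurrent.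

**Step 3: for connected $S$ the map $J\mapsto p_J$ is injective.** This gives (i). We use induction on $\#S$. For $\#S=1$ it holds because $f$ is a bijection. A connected set with at least two points can be written $S'=S\cup\{v\}$ with $S$ connected and $v\notin S$ adjacent to some $s\in S$ (remove a leaf of a spanning tree). Suppose $J\ne J'$ are components of $H\setminus D_{S'}$ with $p_J=p_{J'}$. By induction $J,J'$ lie in the same component $K\subset\mathbb T_g$ of $H\setminus D_S$. The letters at $v$ agree and $f$ is injective, so $J,J'$ lie in the same component $L$ of $\mathbb T_g\setminus(\varphi(F)-\varphi(v))$. Since $K\cap L\subset H\setminus D_{S'}$, the arcs $J$ and $J'$ are distinct components of $K\cap L$, which is therefore disconnected.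

If some $t\in\mathbb T_g$ were outside $K\cup L$, then $K$ and $L$ would be intervals in $\mathbb T_g\setminus\{t\}$, and $K\cap L$ would be connected. So $K\cup L=\mathbb T_g$, and
$$\mathbb T_g\cap(\varphi(F)-\varphi(v))\subset\mathbb T_g\setminus L\subset K\subset K_s,$$
where $K_s$ is the component of $\mathbb T_g\setminus(\varphi(F)-\varphi(s))$ containing $K$. If $v=s+e_i$, translation by $\varphi(s)$ puts $\varphi(F-e_i)\cap\mathbb T_{g+\beta(s)}$ inside one component of $\mathbb T_{g+\beta(s)}\setminus\varphi(F)$, contradicting (b). If $v=s-e_i$, translation by $\varphi(v)$ puts $A=\mathbb T_{g'}\cap\varphi(F)$ inside one component of $\mathbb T_{g'}\setminus B$, where $g'=g+\beta(v)$ and $B=\mathbb T_{g'}\cap\varphi(F-e_i)$. By (a) both sets have at least two points. By Lemma 3, $B$ lies in one component of $\mathbb T_{g'}\setminus A$, again contradicting (b).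

**Step 4: statement (ii).** If $G$ is trivial, (ii) holds by (2) with $\tau=f\circ\kappa^{-1}$. Let $G$ be nontrivial, $h\in\mathbb T_{g_0}$, and let $A$ be the set of letters that $f$ takes on $\mathbb T_{g_0}$. As $f$ is a bijection, $x_n\in A$ exactly when $\beta(n)=0$. So $\{n:x_n\in A\}=\ker\beta$, which is nonempty, different from $\mathbb Z^d$, and invariant under translation by $|G|e_1$. Suppose $x=\tau\circ s_{\alpha',\rho}$ or $\tau\circ s'_{\alpha',\rho}$ with $\alpha'$ totally irrational. For each $n$ the points $(n+k|G|e_1)\cdot\alpha'+\rho$, $k\in\mathbb Z$, are dense in $\mathbb T$, and each letter corresponds to an arc with nonempty interior. So every coset $n+\mathbb Z|G|e_1$ carries all letters, those in $A$ and those not in $A$. This contradicts the invariance. $\square$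

For trivial $G$, Proposition 4 and Section 2 contain the implication (ii)$\Rightarrow$(i).

## 4. Two circles in dimension three, by hand

Take $d=3$, $G=\mathbb Z/2$, $\beta(n)=n_2+n_3\bmod2$, and write $u_i=-\alpha_i\bmod 1$, so that $\varphi(-e_i)$ has first coordinate $u_i$. The fibres of $\beta|_F$ are $\{0,-e_1\}$ and $\{-e_2,-e_3\}$, so (a) holds. The circle $\mathbb T_0$ is cut at $0,u_1$ and the circle $\mathbb T_1$ at $u_2,u_3$. Note $\varphi(F-e_i)=\varphi(F)+\varphi(-e_i)$. The six instances of (b) are as follows. For $(i,g)=(1,0),(2,1),(3,1)$ the point $\varphi(-e_i)$ belongs to both sets, so (b) holds. The other three ask that two disjoint pairs of points interlace on the circle: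

- $i=1$, $g=1$: $\{u_2+u_1,\,u_3+u_1\}$ interlaces with $\{u_2,u_3\}$;
- $i=2$, $g=0$: $\{2u_2,\,u_2+u_3\}$ interlaces with $\{0,u_1\}$;
- $i=3$, $g=0$: $\{u_2+u_3,\,2u_3\}$ interlaces with $\{0,u_1\}$.

Condition (a) alone is not enough. Choose representatives $0<u_2<u_3<u_1/2<\frac12$ with $\alpha$ totally irrational. Then $2u_2$ and $u_2+u_3$ both lie in $(0,u_1)$. For $S=\{0,e_2\}$ consider the arcs $(0,2u_2)$ and $(u_2+u_3,u_1)$ of $\mathbb T_0$. At $0$ they carry the same letter, that of $(0,u_1)$. To read the letter at $e_2$ we add $\varphi(e_2)$, which subtracts $u_2$ and moves to $\mathbb T_1$. This gives $(-u_2,u_2)$ and $(u_3,u_1-u_2)$, both inside the component $(u_3,u_2+1)$ of $\mathbb T_1\setminus\{u_2,u_3\}$. So two of the seven arcs give the same pattern, and $\#\mathcal L_S\le6<7=\#(F-S)$.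

A good choice is
$$u_1=\tfrac{\sqrt2}{60},\qquad u_2=-\tfrac18+\tfrac{\sqrt3}{400},\qquad u_3=\tfrac18+\tfrac{\sqrt5}{400},$$
that is, $\alpha=\big(1-\frac{\sqrt2}{60},\ \frac18-\frac{\sqrt3}{400},\ \frac78-\frac{\sqrt5}{400}\big)$, which is totally irrational because $1,\sqrt2,\sqrt3,\sqrt5$ are independent over $\mathbb Q$. Numerically $u_1\approx0.0236$, $u_2\approx-0.1207$, $u_3\approx0.1306$. The first condition holds because $u_2<u_2+u_1<u_3<u_3+u_1<u_2+1$. For the other two, $u_2+u_3\approx0.0099$ lies in $(0,u_1)$, while $2u_2\approx-0.2413$ and $2u_3\approx0.2612$ lie outside $[0,u_1]$ mod $1$. So the triple is admissible. With $h=0$ and $f^+$ the configuration reads, for $t=n\cdot\alpha\bmod1$: if $n_2+n_3$ is even, $x_n=0$ when $t\in[0,u_1)$ and $x_n=1$ otherwise; if $n_2+n_3$ is odd, $x_n=2$ when $t\in[u_2,u_3)$ (mod $1$) and $x_n=3$ otherwise. By Proposition 4 it is uniformly recurrent, satisfies (i), and fails (ii). This is (A) for $d=3$.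

## 5. Admissible triples for every $\beta$ satisfying (a)

**Proposition 5.** Let $\beta:\mathbb Z^d\to G$ satisfy (a). Then $(G,\beta,\alpha)$ is admissible for all totally irrational $\alpha$ in some nonempty open set. If $2|G|\le d+1$, such a $\beta$ exists.

*Proof.* For the last sentence: any map $F\to G$ with $0\mapsto0$ is the restriction of a homomorphism, since the values on $-e_1,\dots,-e_d$ are free. If $d+1\ge2|G|$, it can be chosen with all fibres of size at least $2$.

**Step 1: the choice of $\alpha$.** We imitate the good choice of Section 4. Put $F_g=\{n\in F:\beta(n)=g\}$, $\varepsilon=\frac1{100}$, and $\varphi(n)=(u_n,\beta(n))$ for $n\in F$. Then $u_0=0$, and the $u_{-e_i}=-\alpha_i$ can be prescribed freely mod $1$. We require: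

- $u_n\in(2\varepsilon,3\varepsilon)$ for $n\in F_0\setminus\{0\}$, a nonempty set by (a);
- for each $g\ne0$: for one element $b_g\in F_g$, $u_{b_g}\in-\frac18+(0,\varepsilon)$; for all other $n\in F_g$ (at least one, call it $c_g$), $u_n\in\frac18+(0,\varepsilon)$.

This puts $\alpha$ in an open box inside $(0,1)^d$. Totally irrational vectors are dense, since the others lie in countably many hyperplanes.

**Step 2: checking (b).** Let $n=-e_i$, $u=u_n$, $k=\beta(n)$, $g\in G$ and $A=\mathbb T_g\cap\varphi(F)$. Then $B=\mathbb T_g\cap\varphi(F-e_i)$ is $\mathbb T_{g-k}\cap\varphi(F)$ translated by $(u,k)$. We show that $B$ is not contained in one component of $\mathbb T_g\setminus A$, writing first coordinates only.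

*Case $g=k$.* Since $0\in\mathbb T_0\cap\varphi(F)$, the set $B$ contains $0+u=u_n\in A$.

*Case $k=0\ne g$.* Here $u\in(2\varepsilon,3\varepsilon)$ and
$$u_{b_g}<u_{b_g}+u<u_{c_g}<u_{c_g}+u<u_{b_g}+1.$$
So two points of $B$ are separated by two points of $A$.

*Case $k\ne0=g$.* Choose $m\in F_0\setminus\{0\}$; then $0,u_m\in A$ and $u_m\in(2\varepsilon,3\varepsilon)$. As $-k\ne0$, both $b_{-k}$ and $c_{-k}$ exist. If $u\in-\frac18+(0,\varepsilon)$, then $B$ contains $u_{c_{-k}}+u\in(0,2\varepsilon)$ and $u_{b_{-k}}+u\in-\frac14+(0,2\varepsilon)$. If $u\in\frac18+(0,\varepsilon)$, then $B$ contains $u_{b_{-k}}+u\in(0,2\varepsilon)$ and $u_{c_{-k}}+u\in\frac14+(0,2\varepsilon)$. Either way one point is in $(0,u_m)$ and the other is outside $[0,u_m]$.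

*Case $k\ne0$, $g\notin\{0,k\}$.* Now $g-k\ne0$, and the same computation with $b_{g-k},c_{g-k}$ gives a point of $B$ in $(0,2\varepsilon)$ and one in $\frac14+(0,2\varepsilon)$ or $-\frac14+(0,2\varepsilon)$. The first lies in $(u_{b_g},u_{c_g})$, the second outside $[u_{b_g},u_{c_g}]\subset(-\frac18,\frac18+\varepsilon)$. $\square$

*Proof of Theorem 1(A).* For $d\ge3$ take $G=\mathbb Z/2$ and $\beta(n)=n_2+n_3\bmod2$. The fibres of $\beta|_F$ are $\{-e_2,-e_3\}$ and $F\setminus\{-e_2,-e_3\}$, which contains $0$ and $-e_1$. Apply Propositions 5 and 4. $\blacksquare$

## 6. An asymptotic pair with difference set $F$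

The rest of the notes, up to the last section, proves the converse.

**Theorem 6.** Let $d\ge2$ and let $x^0$ be uniformly recurrent and satisfy (i). Then $x^0$ is coded by an admissible $(G,\beta,\alpha)$.

From here to the end of Section 10, fix $x^0$ as in Theorem 6, let $X$ be its orbit closure, and write $\mathcal L_S=\mathcal L_S(x^0)$. By Section 2, $X$ is minimal and $\mathcal L_S(z)=\mathcal L_S$ for all $z\in X$. Put $\Delta=-F=\{0,e_1,\dots,e_d\}$ and $B_N=[-N,N]^d\cap\mathbb Z^d$. Note $\#(F-S)=\#(S+\Delta)$.

In a coding, $f^-(\varphi(n))$ and $f^+(\varphi(n))$ differ exactly when $\varphi(n)\in\varphi(F)$, that is, when $n\in F$. We first find such a pair in $X$, using only the counts.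

**Lemma 7.** There are $x,y\in X$ with $\{n:x_n\ne y_n\}=F$.

*Proof.* Let $N\ge2$ and $\emptyset\ne E\subset F$.

**Step 1: $B_N\setminus E$ is connected.** This allows us to apply (i) to it. The shell $\{\|n\|_\infty=N\}$ is connected: each face $n_j=\pm N$ is a box, faces with different $j$ meet, and two opposite faces both meet a third one because $d\ge2$. Since $N\ge2$, the shell is disjoint from $F$. Let $n\in B_N\setminus F$. If some $n_j>0$, walk in direction $+e_j$ to the shell; coordinate $j$ stays positive, so $F$ is avoided. If all $n_j\le0$ and some $n_j\le-2$, walk in direction $-e_j$; coordinate $j$ stays at most $-2$. Otherwise all $n_j\in\{0,-1\}$ and, as $n\notin F$, at least two are $-1$; walk in direction $-e_j$ for one of these, and two coordinates stay nonzero. So $B_N\setminus F$ is connected. Points of $F\setminus E$ are adjacent to it, because $0\sim e_1$ and $-e_j\sim-2e_j$.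

**Step 2: the difference of the two counts.** A point $v$ lies in $(B_N+\Delta)\setminus((B_N\setminus E)+\Delta)$ if and only if $\emptyset\ne(v+F)\cap B_N\subset E$. In that case $v+F$ meets $B_1$ and has $\ell^\infty$-diameter $1$, so $v+F\subset B_2\subset B_N$ and hence $v+F\subset E\subset F$. By cardinality $E=F$ and $v+F=F$, so $v=0$. Conversely $v=0$ works for $E=F$. By (i),
$$\#\mathcal L_{B_N}-\#\mathcal L_{B_N\setminus E}=\begin{cases}1&\text{if }E=F,\\0&\text{if }E\subsetneq F.\end{cases}\tag{4}$$

**Step 3: passing to the limit.** Restriction $\mathcal L_{B_N}\to\mathcal L_{B_N\setminus F}$ is onto, so by (4) exactly one $p_N\in\mathcal L_{B_N\setminus F}$ has more than one extension to $B_N$, and it has exactly two. The two extensions of $p_{N+1}$ differ on $F$, so they restrict to two different patterns on $B_N$ which agree off $F$. Hence $p_{N+1}|_{B_N\setminus F}=p_N$, and the two extensions of $p_{N+1}$ restrict to the two extensions of $p_N$. Following them through all $N$ gives $x\ne y$, all of whose box patterns lie in the language, so $x,y\in X$, and they differ only inside $F$.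

**Step 4: the difference set is all of $F$.** Let $E$ be the difference set. If $E\subsetneq F$, the pattern $x|_{B_N\setminus E}=y|_{B_N\setminus E}$ has two extensions to $B_N$, whereas (4) says that restriction $\mathcal L_{B_N}\to\mathcal L_{B_N\setminus E}$ is a bijection. So $E=F$. $\square$

For $d=1$ the argument breaks at Step 1: $B_N\setminus\{0,-1\}$ is not connected. This is why $d=1$ is treated separately in Section 11.

**Lemma 8.** If $z\in X$ and $\sigma^vz=z$, then $v=0$. There is $R\ge1$ such that for all $v\in(F-F)\setminus\{0\}$, $z\in X$ and $c\in\mathbb Z^d$, the configurations $z$ and $\sigma^vz$ do not agree on $c+B_R$.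

*Proof.* If $\sigma^vz=z$ with $v\ne0$, then $\sigma^v$ is the identity on the orbit of $z$, hence on $X$. For large $k$ we have $kv\notin F$, so $x_0=x_{kv}=y_{kv}=y_0$, contradicting $0\in F$. For the second claim, fix $v$; every $z\in X$ disagrees with $\sigma^vz$ somewhere in some $B_r$, and this persists in a neighbourhood of $z$. By compactness, and since $F-F$ is finite, one $R$ serves all $z$ and $v$ when $c=0$. The case of general $c$ is the case $c=0$ for $\sigma^cz$. $\square$

Call a finite connected $S$ *large* if it contains a translate of $B_R$. Translates of large sets, and connected finite sets containing large sets, are large.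

## 7. Pattern graphs: cycles, but not one cycle

For finite connected nonempty $S$ let $\Gamma_S$ be the multigraph with vertex set $V_S=\mathcal L_S$ and edge set $E_S=F-S$, where edge $n$ joins $(\sigma^nx)|_S$ and $(\sigma^ny)|_S$. If $n\in E_S$, then $n+S$ meets $F$, so the two patterns differ: there are no loops. If $n\notin E_S$, the two patterns coincide. By (i), $\#V_S=\#E_S$.

In a coding on one circle, the vertices are the arcs, the edges are the cut points, and $\Gamma_S$ is one cycle. So a natural plan for proving (ii) from (i) is to show that $\Gamma_S$ is a single cycle for every $S$, and to let $S$ grow to obtain a circle. The count $\#V_S=\#E_S$ looks promising: a connected bridgeless multigraph with as many edges as vertices is a cycle. The plan stops at the word "connected". For the configuration of Section 4, put $y_n=f^+(\varphi(n))$ and $x_n=f^-(\varphi(n))$. Both have the language described in Step 2 of Proposition 4, and they differ exactly on $F$. They are the pair of Lemma 7 up to exchange, because any two elements of $X$ differing exactly on $F$ restrict to the two extensions of $p_N$. For $S=\{0\}$ the vertices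 are $0,1,2,3$; edges $0$ and $-e_1$ both join the letters $0$ and $1$, and edges $-e_2$ and $-e_3$ both join $2$ and $3$. Four vertices, four edges, two components.

The way past this point is to give up connectedness and keep track of the components. They are permuted transitively by the shift, so they all have the same number of vertices minus edges, which must then be $0$. Bridges are excluded because the shift acts transitively on the edge labels too. We now carry this out.

Recall that a bridge is an edge whose removal separates its two ends, and that two parallel edges form a cycle of length $2$.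

**Step 1: adding one point to $S$ undoes a contraction.** Let $S$ be large, $S'=S\cup\{v\}$ connected, $v\notin S$, and $M=E_{S'}\setminus E_S\subset F-v$. For $n\in M$ the pattern $q_n:=(\sigma^nx)|_S=(\sigma^ny)|_S$ has at least two extensions to $S'$, namely the ends of edge $n$ in $\Gamma_{S'}$. If $n\ne n'$ in $M$, then $n-n'\in(F-F)\setminus\{0\}$. If we had $q_n=q_{n'}$, then $\sigma^{n'}x$ and $\sigma^{n-n'}\sigma^{n'}x$ would agree on $S$, against Lemma 8. So the $q_n$ are distinct. Since
$$\#V_{S'}-\#V_S=\#E_{S'}-\#E_S=\#M,$$
each $q_n$ has exactly two extensions to $S'$, joined by edge $n$, and every other pattern in $V_S$ has exactly one. So $\Gamma_S$ arises from $\Gamma_{S'}$ by contracting the edges in $M$, which are non-loops with disjoint pairs of ends, and the vertex map is restriction.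

**Step 2: consequences for any two large sets $S\subset S'$.** As $S'$ is connected, we can pass from $S$ to $S'$ by adding one point at a time, keeping connectedness, and all intermediate sets are large. Iterating Step 1 gives three facts.

1. The fibres of the restriction $V_{S'}\to V_S$ are the components of the graph $(V_{S'},E_{S'}\setminus E_S)$. Indeed, an edge outside $E_S$ has both ends in one fibre. Conversely, by induction, two patterns with the same image are joined in an intermediate graph by edges outside $E_S$; these edges lift with the same labels, and the gaps inside one-step fibres are bridged by contracted edges. Hence restriction induces a bijection between the components of $\Gamma_{S'}$ and those of $\Gamma_S$, and preimages of components are components.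
2. The number $\#V-\#E$ of corresponding components agrees, since contracting a non-loop lowers both numbers by one.
3. An edge $n\in E_S$ is a bridge of $\Gamma_S$ if and only if it is a bridge of $\Gamma_{S'}$: contracting another non-loop edge does not change whether the ends of $n$ are connected after removal of $n$.

**Step 3: translation.** For $m\in\mathbb Z^d$ let $T_m:V_{S+m}\to V_S$ be the bijection $(T_mp)_s=p_{s+m}$. Then $T_m((\sigma^nx)|_{S+m})=(\sigma^{n+m}x)|_S$, likewise for $y$, and $E_{S+m}=E_S-m$. So $T_m$ is a graph isomorphism $\Gamma_{S+m}\to\Gamma_S$ taking edge $n$ to edge $n+m$. For the cylinder $[p]=\{z\in X:z|_{S+m}=p\}$ we have $\sigma^m[p]=[T_mp]$.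

**Step 4: the components form a finite abelian group.** For large $S$, the sets $\{z\in X:z|_S\in C\}$, with $C$ a component of $\Gamma_S$, form a finite partition $\mathcal P$ of $X$ into clopen sets. By fact 1 it is the same for all large $S$, since any two large sets lie in a common box. By Step 3 the shift permutes the atoms of $\mathcal P$, transitively because all orbits are dense. As $\mathbb Z^d$ is abelian, all atoms have the same stabilizer $\Lambda$, a subgroup of finite index. Let $G=\mathbb Z^d/\Lambda$ with quotient map $\beta$, let $c=\#G$, and index $\mathcal P=\{U_g\}_{g\in G}$ so that $x\in U_0$ and $\sigma^mU_g=U_{g+\beta(m)}$. Edge $n$ lies in the component containing $(\sigma^nx)|_S$, and $\sigma^nx\in U_{\beta(n)}$. So edge $n$ lies in the component with index $\beta(n)$.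

**Step 5: every component is a cycle.** By fact 2 (through a common box), the component of index $g$ has the same value of $\#V-\#E$ in $\Gamma_S$ and in $\Gamma_{S+m}$. By Step 3 this equals the value of the component of index $g+\beta(m)$ in $\Gamma_S$. So all components have the same value; the values sum to $0$; so each is $0$. A connected loopless multigraph with $\#V=\#E$ contains exactly one cycle, of length at least $2$, and its remaining edges are bridges. By fact 3, whether $n$ is a bridge does not depend on the large $S$ with $n\in E_S$. By Step 3, edge $n$ of $\Gamma_{S+m}$ is a bridge if and only if edge $n+m$ of $\Gamma_S$ is. So all $n\in\mathbb Z^d$ are of the same type, and since cycles exist, none is a bridge. We have proved: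

**Lemma 9.** For every large $S$, $\Gamma_S$ is a disjoint union of $c$ cycles $\Gamma_S[g]$, $g\in G$, of lengths at least $2$, and edge $n$ lies on $\Gamma_S[\beta(n)]$.

## 8. From cycles to circles and a translation action

**Step 1: a measure to supply lengths.** By the Krylov–Bogolyubov theorem for $\mathbb Z^d$-actions there is a shift-invariant Borel probability measure $\mu$ on $X$. Its support is closed, invariant and nonempty, so it is $X$. It has no atoms, because orbits are infinite by Lemma 8. By invariance $\mu(U_g)=1/c$.

**Step 2: building the circles.** Let $S\subset S'$ be large. By fact 1, the fibre in $\Gamma_{S'}[g]$ of a pattern $p\in V_S$ is one of the paths left after deleting from the cycle $\Gamma_{S'}[g]$ its edges in $E_S$. There are at least two such edges, because $\Gamma_S[g]$ has length at least $2$. The two deleted edges bounding the path are the two edges of $\Gamma_S$ at $p$.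

For each $g$ take a metric circle $Y_g$ of length $1$ and divide it, in the cyclic order of $\Gamma_{B_R}[g]$, into closed arcs $I(p)$ of length $c\mu([p])>0$, one for each vertex $p$. The lengths add up to $c\mu(U_g)=1$. Call $\theta(n)$ the division point belonging to edge $n$. Now refine. Given the division for $B_N$, divide each $I(p)$ into arcs $I(q)$ of length $c\mu([q])$, where $q$ runs along the path over $p$ in $\Gamma_{B_{N+1}}[g]$; the order is such that the end of the path at the bounding edge $n$ lies at $\theta(n)$. Since $\sum_q\mu([q])=\mu([p])$, this fits. The new division points are the $\theta(n)$ for the new edges.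

For an arbitrary large $S$ and $p\in V_S$, choose $N\ge R$ with $S\subset B_N$ and put $I(p)=\bigcup I(q)$ over $q\in V_{B_N}$ with $q|_S=p$. This does not depend on $N$. Since the $q$ form a path bounded by the two edges of $\Gamma_S$ at $p$, we obtain for every large $S$ and every $g$:

> $(*)$ The points $\theta(n)$ with $n\in E_S$, $\beta(n)=g$ are distinct and cut $Y_g$ into the arcs $I(p)$, where $p$ runs over the vertices of $\Gamma_S[g]$. The arc $I(p)$ has length $c\mu([p])$. The two arcs at $\theta(n)$ are $I((\sigma^nx)|_S)$ and $I((\sigma^ny)|_S)$.

Every $n\in\mathbb Z^d$ lies in some $E_{B_N}$, so $\theta$ is defined on $\mathbb Z^d$ and is injective on each $\beta^{-1}(g)$.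

**Step 3: a map $\pi$ from $X$ onto the circles.** The largest length of an arc $I(p)$, $p\in V_{B_N}$, tends to $0$. Otherwise König's lemma would give nested patterns $p_N$ with $\mu([p_N])\ge\varepsilon>0$ for all $N$, and the single point in $\bigcap[p_N]$ would be an atom. The arcs $I(z|_{B_N})$ are nested, so $\pi(z):=\bigcap_{N\ge R}I(z|_{B_N})$ is a point. The map $\pi:X\to\bigsqcup_gY_g$ is continuous, since configurations that agree on $B_N$ have images in a common short arc. By $(*)$,
$$\pi(\sigma^nx)=\pi(\sigma^ny)=\theta(n).\tag{5}$$
As arcs shrink and their ends are points $\theta(n)$, the points $\theta(n)$ with $\beta(n)=g$ are dense in $Y_g$. By compactness $\pi$ is onto. Moreover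
$$\pi([p])=I(p)\qquad\text{for }p\in V_S,\ S\text{ large}.\tag{6}$$
The inclusion "$\subset$" is clear. An interior point of $I(p)$ lies in no other $I(q)$, $q\in V_S$, and it equals $\pi(z)$ for some $z$, so $z|_S=p$. Thus the interior lies in $\pi([p])$, which is compact.

**Step 4: $\theta(n)\mapsto\theta(n+m)$ is an isometry.** Let $\beta(n)=\beta(n')=g$, $n\ne n'$, and $m\in\mathbb Z^d$. Choose a large $S$ with $n+m,n'+m\in E_S$; then $n,n'\in E_{S+m}$. Deleting edges $n,n'$ cuts $\Gamma_{S+m}[g]$ into two paths, and $T_m$ carries them to the two paths of $\Gamma_S[g+\beta(m)]$ cut out by $n+m,n'+m$. It preserves measures of cylinders, as $\mu([T_mp])=\mu(\sigma^m[p])=\mu([p])$. By $(*)$ the two arcs between $\theta(n)$ and $\theta(n')$ have the same lengths as the two arcs between $\theta(n+m)$ and $\theta(n'+m)$, so the distances agree. Hence $\theta(n)\mapsto\theta(n+m)$ extends from the dense sets to an isometry $\iota_m$ of $\bigsqcup_gY_g$ that maps $Y_g$ onto $Y_{g+\beta(m)}$, and $\iota_{m+m'}=\iota_m\iota_{m'}$.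

**Step 5: on the circle $Y_0$, the stabilizer $\Lambda$ acts by rotations.** An isometry of a circle is a rotation or a reflection. If $m\in\Lambda$ and $\iota_m|_{Y_0}$ were a reflection, then $\iota_{2m}|_{Y_0}=\mathrm{id}$, so $\theta(2m)=\theta(0)$. By injectivity on $\Lambda=\beta^{-1}(0)$ we get $m=0$, but $\iota_0=\mathrm{id}$ is not a reflection. Identify $Y_0=\mathbb R/\mathbb Z$ with $\theta(0)=0$. Then $\iota_m|_{Y_0}$ is the rotation by $a(m)$ for a homomorphism $a:\Lambda\to\mathbb T$, and $\theta(m)=a(m)$.

**Step 6: common coordinates on all circles.** Since $\mathbb T$ is divisible, $a$ extends to a homomorphism $\tilde a:\mathbb Z^d\to\mathbb T$, necessarily $\tilde a(n)=n\cdot\alpha\bmod1$ with some $\alpha\in[0,1)^d$. For each $g$ choose $n_g\in\beta^{-1}(g)$ and give the point $\iota_{n_g}(t)\in Y_g$, $t\in Y_0$, the coordinate $t+\tilde a(n_g)$. For $g=0$ this agrees with the old coordinate, because $\iota_{n_0}$ is the rotation by $a(n_0)$. If $n=n_g+k$ with $k\in\Lambda$, then $\theta(n)=\iota_{n_g}(\theta(k))$ has coordinate $a(k)+\tilde a(n_g)=\tilde a(n)$. So, identifying $Y_g$ with $\mathbb T_g$ and $\bigsqcup_gY_g$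 with $H=\mathbb T\times G$, and with $\varphi=(\tilde a,\beta)$ as in (1),
$$\theta(n)=\varphi(n),\qquad\iota_m=\text{translation by }\varphi(m),\qquad\pi(\sigma^mz)=\pi(z)+\varphi(m)\quad(z\in X).\tag{7}$$
The second identity holds on the dense set of points $\theta(n)$. The third holds for $z=\sigma^nx$ by (5), and these $z$ are dense.

As $\theta$ is injective on each $\beta^{-1}(g)$, $\varphi$ is injective. If $n\cdot\alpha\in\mathbb Z$, then $\varphi(cn)=0$ because $c\beta(n)=0$ in $G$, so $n=0$. Hence $\alpha$ is totally irrational. Finally, by (6) and (7), for large $S$ and $p\in V_{S+m}$,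
$$I(T_mp)=\pi(\sigma^m[p])=I(p)+\varphi(m).\tag{8}$$

## 9. Reading the letters off the circles

**Step 1: the letter at $0$ is a function of the component of $H\setminus\varphi(F)$.** Let $N\ge R$; then $F\subset E_{B_N}$. The ends of edge $n$ have the letters $x_n$ and $y_n$ at $0$. These are equal if $n\in E_{B_N}\setminus F$ and different if $n\in F$. By $(*)$, going along a component $J$ of $H\setminus\varphi(F)$, all $p\in V_{B_N}$ whose arc $I(p)$ has its interior in $J$ have the same letter at $0$. By nesting it does not depend on $N$; call it $f(J)$. If $\pi(z)\in J$ and $p=z|_{B_N}$, then $\pi(z)\in I(p)$, and $J$ is an open set meeting $I(p)$. So the interior of $I(p)$, which lies in one component, lies in $J$. Hence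
$$z_0=f(J)\ \text{ whenever }\ \pi(z)\in J,\qquad\text{and } f\text{ takes different values on the two sides of }\varphi(n),\ n\in F.\tag{9}$$
The second claim holds because the two arcs at $\varphi(n)$ belong to $\sigma^nx$ and $\sigma^ny$, and $x_n\ne y_n$. Let $r_g=\#\{n\in F:\beta(n)=g\}$. A circle minus one point is connected, so (9) excludes a single cut:
$$r_g\ne1\quad\text{for all }g\in G.\tag{10}$$

**Step 2: $y$ can be taken on the positive side everywhere.** For $n\in\mathbb Z^d$ and large $S$ with $n\in E_S$, the arcs of $(\sigma^nx)|_S$ and $(\sigma^ny)|_S$ lie on different sides of $\varphi(n)$, and by nesting the sides do not depend on $S$. Take $p=(\sigma^ny)|_{S+m}$. By (8), the arc of $T_mp=(\sigma^{n+m}y)|_S$ is $I(p)+\varphi(m)$, and translations preserve orientation. So the side of $y$ is the same for all $n$. Interchanging $x$ and $y$ if necessary, we have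
$$(\sigma^ny)_0=f^+(\varphi(n)),\qquad(\sigma^nx)_0=f^-(\varphi(n))\qquad(n\in\mathbb Z^d).\tag{11}$$

**Step 3: every $z\in X$ is a coding.** We claim that for every $z\in X$
$$z_n=f^+(\pi(z)+\varphi(n))\ \ \forall n\qquad\text{or}\qquad z_n=f^-(\pi(z)+\varphi(n))\ \ \forall n.\tag{12}$$
Recall $z_n=(\sigma^nz)_0$ and $\pi(\sigma^nz)=\pi(z)+\varphi(n)$. If $\pi(z)\notin\varphi(\mathbb Z^d)$, then $\pi(z)+\varphi(n)\notin\varphi(F)$, so (9) gives $z_n=f(\pi(z)+\varphi(n))$ and both formulas hold. If $\pi(z)=\varphi(m)$, then at each level $N$ with $m\in E_{B_N}$ only two arcs contain this point, those of $\sigma^mx$ and $\sigma^my$. By nesting $z=\sigma^mx$ or $z=\sigma^my$, and (11) gives the claim.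

Consequently, for every finite $S$,
$$\mathcal L_S=\{p_J: J\text{ a component of }H\setminus\varphi(F-S)\},\qquad p_J(s)=f(J+\varphi(s)).\tag{13}$$
Indeed, by (12) $z|_S=p_J$ for the component $J$ just to the right or left of $\pi(z)$. Conversely, given $J$, pick $h\in J$ and, as $\pi$ is onto, $z$ with $\pi(z)=h$; then $z|_S=p_J$.

So $x^0$ is a coding by $f$ in the sense of (12). It remains to prove (a), (b) and that $f$ is a bijection.

## 10. Conditions (a) and (b) from the pattern counts

**Step 1: suppose $\beta(F)\ne G$; the pattern count along one direction.** We look for a contradiction. As $0\in F$, (10) gives $r_0\ge2$, so $\beta(e_i)=0$ for some $i$. Translation by $\varphi(e_i)$ then maps each circle to itself and is the irrational rotation by $\alpha_i$. Put $S_k=\{0,e_i,\dots,(k-1)e_i\}$ and $H'=\mathbb T\times\beta(F)$. We have $\beta(F-S_k)=\beta(F)$, and each circle of $H'$ contains at least two points of $\varphi(F)$ by (10). So $H'\setminus\varphi(F-S_k)$ has exactly $N_k:=\#(F-S_k)$ components, which we call level-$k$ arcs. The level-$k$ arc $J$ has the word $w_k(J)=(f(J+\varphi(je_i)))_{0\le j<k}$. Circles outside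 $H'$ are not cut at all, so $f$ is constant on each. Let $q'\ge1$ be the number of letters occurring there; they contribute exactly $q'$ words to $\mathcal L_{S_k}$, all constant.

On each circle of $H'$, $f$ takes at least two values by (9), each on an open arc. For such an arc $O\subset\mathbb T_g$, finitely many sets $O-\varphi(je_i)$, $j\ge0$, cover $\mathbb T_g$. So for $k\ge k_0$ every level-$k$ arc has a non-constant word. Let $W_k$ be the number of different words of level-$k$ arcs. By (13) and (i),
$$W_k=\#\mathcal L_{S_k}-q'=N_k-q'<N_k\qquad(k\ge k_0).\tag{14}$$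
So there is a small, bounded number of coincidences. We show that a single persistent coincidence forces unboundedly many.

**Step 2: persistent coincidences.** Let $\eta$ be the minimal length of a component of $H'\setminus\varphi(F)$. As rotation orbits are dense, there is $k_1\ge k_0$ such that for $k\ge k_1$ all level-$k$ arcs are shorter than $\eta$. Let $Q_k$ be the finite set of unordered pairs of distinct level-$k$ arcs with the same word; it is nonempty for $k\ge k_1$ by (14). Let $k\ge k_1$, $\{J,J'\}\in Q_{k+1}$, and let $\hat J\supset J$, $\hat J'\supset J'$ be level-$k$ arcs. If $\hat J=\hat J'$, then $\hat J$ contains a point of $\varphi(F)-\varphi(ke_i)$, and only one because $\hat J$ is shorter than $\eta$. So $J,J'$ are its two sides, and by (9) their letters at $ke_i$ differ, a contradiction. Hence $\{\hat J,\hat J'\}\in Q_k$. By König's lemma there are pairs $\{J_k,J_k'\}\in Q_k$, $k\ge k_1$, with $J_{k+1}\subset J_k$ and $J'_{k+1}\subset J_k'$. Their closures shrink to points $h\in\mathbb T_g$ and $h'\in\mathbb T_{g'}$ with $g,g'\in\beta(F)$.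

If $h=h'$, then the distinct arcs $J_{k_1},J_{k_1}'$ have $h$ in both closures, so they are the two arcs at the cut point $h=\varphi(n-je_i)$ for some $n\in F$, $0\le j<k_1$. By (9) their letters at $je_i$ differ, a contradiction. So $\delta:=h'-h\ne0$.

**Step 3: translation by $\delta$ preserves $f$.** Choose $h_k\in J_k$ and $h_k'\in J_k'$. Then $f(h_k+\varphi(je_i))=f(h_k'+\varphi(je_i))$ for $0\le j<k$, and $h_k\to h$, $h_k'\to h'$. Let $s\in\mathbb T_g\setminus\varphi(F)$ with $s+\delta\notin\varphi(F)$. The function $f$ is constant near $s$ and near $s+\delta$. Forward orbits of an irrational rotation are dense, so choose $j\ge0$ with $h+\varphi(je_i)$ so close to $s$ that it and $h'+\varphi(je_i)=h+\varphi(je_i)+\delta$ lie well inside these two neighbourhoods. For large $k$ so do $h_k+\varphi(je_i)$ and $h_k'+\varphi(je_i)$, and we get $f(s)=f(s+\delta)$. So translation by $\delta$ maps $(\mathbb T_g,f)$ to $(\mathbb T_{g'},f)$. By (9) the discontinuities of $f$ on a circle are exactly its points of $\varphi(F)$, so $(\mathbb T_g\cap\varphi(F))+\delta=\mathbb T_{g'}\cap\varphi(F)$.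

**Step 4: too many coincidences.** Since $\varphi(e_i)$ preserves circles, translation by $\delta$ maps, for every $k$, the level-$k$ arcs in $\mathbb T_g$ bijectively to those in $\mathbb T_{g'}$ and preserves words. Let $M_k$ be the number of level-$k$ arcs in $\mathbb T_g$. Then $M_k\ge k$, since for one $n\in F$ with $\beta(n)=g$ the $k$ points $\varphi(n-je_i)$, $0\le j<k$, are distinct cuts. If $g\ne g'$, all words in $\mathbb T_g$ recur in $\mathbb T_{g'}$, so $W_k\le N_k-M_k$. If $g=g'$, a nontrivial rotation permutes the $M_k$ arcs without fixing any, so every word in $\mathbb T_g$ occurs at least twice there, and $W_k\le N_k-M_k/2$. As $M_k\to\infty$ while $q'$ is fixed, this contradicts (14).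

**Step 5: condition (a), and $f$ is a bijection.** We have shown $\beta(F)=G$, and by (10) all $r_g\ge2$, which is (a). So $H\setminus\varphi(F)$ has $\sum_gr_g=d+1$ components. By (i) and (13) for $S=\{0\}$, exactly $d+1$ letters occur as values of $f$. Hence $f$ is a bijection from the components to $\{0,\dots,d\}$.

**Step 6: condition (b).** Let $S=\{0,e_i\}$. By (a), $H\setminus\varphi(F-S)$ has $\#(F-S)=\#\mathcal L_S$ components, so $J\mapsto p_J$ is injective by (13). Suppose a component $K$ of $\mathbb T_g\setminus\varphi(F)$, with endpoints $k_0\ne k_1$, contains $B=\mathbb T_g\cap\varphi(F-e_i)$. List $B$ along $K$, from $k_0$ to $k_1$, as $b_1,\dots,b_r$; here $r=r_{g+\beta(e_i)}\ge2$. Then $(k_0,b_1)$ and $(b_r,k_1)$ are distinct components of $\mathbb T_g\setminus\varphi(F-S)$. They have the same letter at $0$, since both lie in $K$. They have the same letter at $e_i$, since both lie in the connected set $\mathbb T_g\setminus[b_1,b_r]$, whose translate by $\varphi(e_i)$ avoids $\varphi(F)$. This contradicts injectivity; it is the coincidence seen by hand in Section 4. So (b) holds.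

Thus $(G,\beta,\alpha)$ is admissible, and (12) for $z=x^0$ says that $x^0$ is coded by it. This proves Theorem 6. $\blacksquare$

## 11. Dimensions one and two, the classification, and the coset criterion

*Proof of Theorem 1(B), $d=2$.* By Theorem 6, $x$ is coded by an admissible $(G,\beta,\alpha)$. By (a), $2|G|\le3$, so $G$ is trivial, and (ii) holds by Proposition 4.

*Proof of Theorem 1(B), $d=1$.* Statement (i) says that $x\in\{0,1\}^{\mathbb Z}$ has exactly $n+1$ factors of each length $n\ge1$. By uniform recurrence $x|_{\mathbb Z_{\ge0}}$ has the same factors as $x$. By the Morse–Hedlund theorem (Lothaire, *Algebraic Combinatorics on Words*, Theorem 2.1.13), $x|_{\mathbb Z_{\ge0}}$ is a mechanical word of irrational slope $\alpha\in(0,1)$; that is, it is the restriction of $s_{\alpha,\rho'}$ or $s'_{\alpha,\rho'}$ to $\mathbb Z_{\ge0}$ for some $\rho'$. By (2), its factors of length $k$ are the words $p_J$ of the arcs $J$ cut out by $0,-\alpha,\dots,-k\alpha$, and all of them occur because $(n\alpha)_{n\ge0}$ is dense mod $1$. This set of words does not depend on $\rho'$ or on the choice of floor or ceiling, so it is also the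 set of factors of $s_{\alpha,0}$. Hence $x$ lies in the orbit closure of $s_{\alpha,0}$, and $x=\lim_ks_{\alpha,\rho_k}$ for some $\rho_k\in\mathbb T$. Pass to a subsequence with $\rho_k\to\rho$ such that either all $\rho_k$ are equal to $\rho$ or to its right, or all are strictly to its left. By (2), $s_{\alpha,\rho_k}(n)=\kappa^+(\rho_k+n\alpha)$ converges to $\kappa^+(\rho+n\alpha)$ in the first case and to $\kappa^-(\rho+n\alpha)$ in the second. So $x=s_{\alpha,\rho}$ or $x=s'_{\alpha,\rho}$. $\blacksquare$

*Proof of Theorem 1(C).* A coded configuration satisfies (i), and then (ii) holds exactly for trivial $G$, by Proposition 4. (In particular a configuration satisfying (ii) is never coded with a nontrivial $G$.) Conversely, let $x$ satisfy (i). For $d\ge2$ it is coded by Theorem 6. For $d=1$ it satisfies (ii) by (B), and by Section 2 it is coded by an admissible triple with trivial $G$. The existence of $\alpha$ for every $\beta$ satisfying (a), and of $\beta$ when $2|G|\le d+1$, is Proposition 5. The bound $2|G|\le d+1$ is immediate from (a). $\blacksquare$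

*Proof of Corollary 2.* Suppose (ii) holds. Then $x$ is coded by an admissible triple with trivial $G$ (Section 2), so (i) holds by Proposition 4. For each $n\in\mathbb Z^d$ and $k\ge1$ the points $(n+jke_1)\cdot\alpha+\rho$, $j\in\mathbb Z$, are dense in $\mathbb T$, so every letter occurs on the coset $n+k\mathbb Z^d$. Conversely, suppose (i) holds and (ii) fails. By Theorem 1(C), $x$ is coded with a nontrivial $G$. Each letter belongs to an arc on a single circle, so it occurs only on one coset of $\ker\beta$. Since $\ker\beta\supset|G|\mathbb Z^d$ and $\ker\beta\ne\mathbb Z^d$, the letter misses some coset of $|G|\mathbb Z^d$, and the condition fails for $k=|G|$. $\blacksquare$
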